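# Closed surfaces with $H_{cr}=0$ in the Heisenberg group

## 1. The shifted spheres as a first guess, tested on planes, cylinders and paraboloids

On surfaces in the 3-dimensional Heisenberg group there is an energy $E_1$, the integral of a CR invariant area element. It is nonnegative, and it vanishes exactly when a certain second-order expression $H_{cr}$ in the surface vanishes. One family of closed surfaces with zero energy can be written down explicitly:
$$\Big(r^2+\frac{\sqrt3}2\rho_0^2\Big)^2+4t^2=\rho_0^4,\qquad \rho_0>0. \tag{1}$$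
Which closed surfaces have zero energy? The answer one would first guess is: these, and no others. This is stated as a conjecture by Jih-Hsin Cheng, Paul Yang and Yongbing Zhang, "Invariant surface area functionals and singular Yamabe problem in 3-dimensional CR geometry", arXiv:1711.04120 (2017). We make the guess precise and test it.

**Definition (Heisenberg group).** $\mathcal H_1$ is $\mathbb R^3$ with coordinates $(x,y,t)$ and contact form $\theta=dt+x\,dy-y\,dx$. We write $z=x+iy$ and $r=|z|$, so $\theta=dt+\operatorname{Im}(\bar z\,dz)$ and $d\theta=2\,dx\wedge dy$. The contact plane $\xi=\ker\theta$ is spanned by $\mathring e_1=\partial_x+y\partial_t$ and $\mathring e_2=\partial_y-x\partial_t$. The CR structure is $J\mathring e_1=\mathring e_2$, $J\mathring e_2=-\mathring e_1$. The Levi metric on $\xi$ makes $\mathring e_1,\mathring e_2$ orthonormal; the Reeb field is $T=\partial_t$; the flat pseudohermitian connection $\nabla$ has $\nabla\mathring e_1=\nabla\mathring e_2=0$.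

**Definition (singular points, $\alpha$, $H$, $H_{cr}$).** A point $p$ of a surface $\Sigma\subset\mathcal H_1$ is singular if $T_p\Sigma=\xi_p$, and regular otherwise. On the regular part let $e_1$ be a unit field spanning the line $T\Sigma\cap\xi$, let $e_2=Je_1$, define $\alpha$ by $\alpha e_2+T\in T\Sigma$ and $H$ by $\nabla_{e_1}e_1=He_2$, and put
$$H_{cr}=e_1(\alpha)+\tfrac12\alpha^2+\tfrac16H^2 .$$

Replacing $e_1$ by $-e_1$ changes the signs of $e_2,\alpha,H$ and leaves $H_{cr}$ alone. If $e_1=\cos\psi\,\mathring e_1+\sin\psi\,\mathring e_2$, then $\nabla_{e_1}e_1=e_1(\psi)e_2$, so $H=e_1(\psi)$: it is the curvature of the projection to the $xy$-plane of an integral curve of $e_1$.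

**Definition (closed minimizer).** A closed minimizer for $E_1$ with zero energy is a nonempty, connected, compact smooth embedded surface without boundary in $\mathcal H_1$ with $H_{cr}\equiv0$ on its regular part.

**Translations.** The map $(z,t)\mapsto(z+z_0,\;t+t_0-\operatorname{Im}(\bar z_0z))$ preserves $dx$, $dy$ and
$$dt-\operatorname{Im}(\bar z_0\,dz)+\operatorname{Im}\big((\bar z+\bar z_0)\,dz\big)=\theta ,$$
hence it preserves the dual frame $\mathring e_1,\mathring e_2,T$ and everything defined above. So a translate of a sphere (1) is again a closed minimizer. But the projection of (1) to the $xy$-plane is a disc centered at $0$, and that of the translate is a disc centered at $z_0$. Read literally, the guess is false. It has to be read up to the symmetries of $E_1$.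

**Definition (CR diffeomorphism, equivalence).** A CR diffeomorphism is a smooth diffeomorphism $g$ with $g_*\xi=\xi$ and $g_*J=Jg_*$ on $\xi$. Identify $\mathcal H_1$ with $S^3$ minus a point by the Cayley transform (written out in Section 5). Two closed surfaces in $\mathcal H_1$ are equivalent if a CR automorphism of $S^3$ maps one onto the other.

For example, the dilation $(z,t)\mapsto(\delta z,\delta^2t)$, $\delta>0$, is a CR diffeomorphism. It pulls $\theta$ back to $\delta^2\theta$ and moves the sphere with parameter $\rho_0$ to the one with parameter $\delta\rho_0$.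

**The vertical plane $y=0$.** Here $T$ is tangent, so $\alpha=0$. Along the plane $\mathring e_1=\partial_x$ is tangent, so $e_1=\mathring e_1$ and $H=0$. Thus $H_{cr}=0$, and there is no singular point. This surface solves the equation and is not a sphere, so a proof must use compactness.

**The cylinder $r=\rho$.** Again $\alpha=0$. The field $e_1$ projects to the unit tangent of a circle of radius $\rho$, so $H=\pm1/\rho$ and $H_{cr}=\frac1{6\rho^2}\ne0$.

**The horizontal plane $t=0$.** The plane $\ker dt$ equals $\ker(dt+x\,dy-y\,dx)$ only at the origin, the unique singular point. Elsewhere $e_1=\frac1r(x\mathring e_1+y\mathring e_2)$ has $t$-component $\frac1r(xy-yx)=0$, so it is tangent. Then $e_2=\frac1r(x\mathring e_2-y\mathring e_1)$ has $t$-component $-r$, so $\alpha=1/r$, while $H=0$. We get $H_{cr}=-\frac1{r^2}+\frac1{2r^2}=-\frac1{2r^2}\neq0$.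

**The paraboloids $t=\frac\beta2r^2$.** Put $e_1=u_1\mathring e_1+u_2\mathring e_2$ with $u=\frac{(x+\beta y,\;y-\beta x)}{r\sqrt{1+\beta^2}}$. With $F=t-\frac\beta2r^2$ we have $\mathring e_1F=y-\beta x$ and $\mathring e_2F=-(x+\beta y)$, so $e_1F=0$ and $e_2F=u_1\mathring e_2F-u_2\mathring e_1F=-r\sqrt{1+\beta^2}$. Hence $\alpha=\frac1{r\sqrt{1+\beta^2}}$. The radial component of $u$ is $\frac1{\sqrt{1+\beta^2}}$, so $e_1(\alpha)=-\frac1{r^2(1+\beta^2)}$. The angular component of $u$ is $\frac{-\beta}{\sqrt{1+\beta^2}}$, and $u$ makes a constant angle with the radius, so $H=e_1(\vartheta)=\frac{-\beta}{r\sqrt{1+\beta^2}}$, where $\vartheta$ is the polar angle. Altogether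
$$H_{cr}=\frac1{r^2(1+\beta^2)}\Big(-\frac12+\frac{\beta^2}6\Big),\qquad\text{so}\qquad H_{cr}\equiv0\iff\beta=\pm\sqrt3. \tag{2}$$
For $\beta=\pm\sqrt3$ write $P_\beta=\{t=\frac\beta2r^2\}$. These are solutions with one singular point. They are not compact, but in $S^3$ the point at infinity can be added. If the corrected guess is right, the result ought to be one of the spheres (1) in other coordinates. Section 5 confirms this.

The corrected guess survives these tests, and it is true. The proof needs only four derivatives.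

**Theorem 1.** *Let $\Sigma\subset\mathcal H_1$ be a nonempty connected compact embedded surface without boundary, of class $C^4$ (in particular: smooth), with $H_{cr}\equiv0$ on its regular part. Then for every $\rho_0>0$ some $k\in G$ maps $\Sigma$ onto the sphere $(r^2+\frac{\sqrt3}2\rho_0^2)^2+4t^2=\rho_0^4$. Here $G$ is an explicit group of CR automorphisms of $S^3$, defined in Section 5.*

Consequently every closed minimizer for $E_1$ with zero energy is equivalent, under a CR automorphism of $S^3$, to a sphere (1): the conjecture, understood modulo CR automorphisms, holds.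

## 2. A Riccati inequality forces a singular point

The definition of $H_{cr}$ suggests following $\alpha$ along an integral curve of $e_1$, where $H_{cr}=0$ reads
$$\alpha'=-\tfrac12\alpha^2-\tfrac16H^2\le0. \tag{3}$$

**Proposition 1.** *A surface $\Sigma$ as in Theorem 1 has a singular point.*

*Proof.* Suppose there is none. Then $T\Sigma\cap\xi$ is a $C^3$ line field on the compact surface $\Sigma$. It is orientable on $\Sigma$ or on a compact double cover; we work there. So $e_1$ is a global $C^3$ field with complete flow, and $\alpha$ is a bounded function. Take an integral curve $\gamma$ of $e_1$, defined on all of $\mathbb R$. By (3), $\alpha$ is nonincreasing along $\gamma$, and being bounded it has limits $\alpha(\pm\infty)$. Integrating (3),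
$$\int_{\mathbb R}\alpha^2\le2\big(\alpha(-\infty)-\alpha(+\infty)\big)<\infty ,$$
which forces both limits to be $0$. A nonincreasing function with both limits $0$ vanishes, so $\alpha\equiv0$ along $\gamma$, and then $H\equiv0$ by (3). The projection of $\gamma$ to the $xy$-plane has velocity $(\cos\psi,\sin\psi)$ with $\psi'=H=0$. It is a complete straight line, hence unbounded, contradicting compactness. $\blacksquare$

The vertical plane is consistent with this: along its $e_1$-lines $\alpha=H=0$ forever.

One would like to go on with (3) in the presence of singular points, and here the method stops. Equation (3) is one equation for the two unknowns $\alpha$ and $H$; it was enough above only because boundedness for all time killed both. Near a singular point neither boundedness nor infinite time is available. On $P_{\pm\sqrt3}$ we have $\alpha=\frac1{2r}$, and $r$ changes at speed $\frac12$ along $e_1$, so the curves reach the singular point after length $2r$, with $\alpha\to\infty$. We must therefore study the surface at a singular point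 directly.

## 3. The graph equation and the 2-jet at a singular point

**Step 1: the equation for graphs.** The purpose is to write $H_{cr}$ for $t=f(x,y)$ with $f$ of class $C^4$. Put
$$X=(f_y+x,\;y-f_x),\quad D=|X|,\quad A=DX=\begin{pmatrix}1+f_{xy}&f_{yy}\\-f_{xx}&1-f_{xy}\end{pmatrix},\quad\operatorname{tr}A=2 ,$$
where $DX$ is the Jacobian matrix. With $F=t-f$ we have $\mathring e_1F=y-f_x=X_2$, $\mathring e_2F=-(x+f_y)=-X_1$, $TF=1$. A point is singular iff $dF$ vanishes on $\xi$, i.e. iff $X=0$. At a regular point let $u=X/D$. The field $e_1=u_1\mathring e_1+u_2\mathring e_2$ satisfies $e_1F=u_1X_2-u_2X_1=0$, so it is tangent, and $e_2=u_1\mathring e_2-u_2\mathring e_1$ satisfies $e_2F=-u\cdot X=-D$. So $(\alpha e_2+T)F=0$ gives $\alpha=1/D$. On functions of $(x,y)$, $e_1$ acts as the directional derivative along $u$, hence $e_1(D)=u\cdot Au$. The derivative of $u$ along $u$ is $\frac1D(Au-(u\cdot Au)u)$. Its $e_2$-component is $H=\frac1D\,u\times Au$, where $v\times w=v_1w_2-v_2w_1$. Since $e_1(1/D)=-D^{-2}e_1(D)$,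
$$D^2H_{cr}=-u\cdot Au+\tfrac12+\tfrac16(u\times Au)^2. \tag{4}$$

**Step 2: the 2-jet.** The purpose is to show that, to second order, a solution at a singular point looks like $P_{\pm\sqrt3}$. If $0\in\Sigma$ is singular, then $T_0\Sigma=\{dt=0\}$, so near $0$ the surface is a graph with $f(0)=0$, $df(0)=0$.

**Lemma 1.** *If $0$ is singular and $H_{cr}=0$ on the regular part, then $f=\frac\beta2r^2+O(r^3)$ with $\beta=\pm\sqrt3$.*

*Proof.* Let $A_0=A(0)$. If $A_0v\ne0$, then $X(\varepsilon v)=\varepsilon A_0v+O(\varepsilon^2)\neq0$ for small $\varepsilon>0$, and $u(\varepsilon v)\to A_0v/|A_0v|$ as $\varepsilon\downarrow0$. By continuity the right side of (4) vanishes with $A=A_0$ for every unit vector $u$ in the image of $A_0$.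

If $\det A_0=0$, then since $\operatorname{tr}A_0=2$ the eigenvalues are $0,2$, and the image is spanned by a unit $u$ with $A_0u=2u$. Then (4) gives $-2+\frac12+0=0$, which is false. So $A_0$ is invertible and all unit $u$ occur.

Write $A_0=\mathrm{Id}+S+bJ_0$ with $S$ symmetric traceless and $J_0$ the rotation by $\frac\pi2$. In complex notation $Su=c\,e^{i\varphi_0}\bar u$ with $c\ge0$, $J_0u=iu$, and $v\cdot w+i\,v\times w=\bar vw$. With $u=e^{i\varphi}$ and $\chi=2\varphi-\varphi_0$ this gives $u\cdot A_0u=1+c\cos\chi$ and $u\times A_0u=b-c\sin\chi$, so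
$$-\tfrac12-c\cos\chi+\tfrac16(b-c\sin\chi)^2=0\quad\text{for all }\chi .$$
Subtracting the cases $\chi=0$ and $\chi=\pi$ gives $c=0$, and then $b^2=3$. So $A_0=\begin{pmatrix}1&-b\\b&1\end{pmatrix}$, i.e. $f_{xy}=0$ and $f_{xx}=f_{yy}=-b$ at $0$. Put $\beta=-b$. $\blacksquare$

As a test, look at the shifted spheres $(r^2+\lambda)^2+4t^2=\rho_0^4$ with $0\le\lambda<\rho_0^2$. Near the upper pole $t=\frac12\sqrt{\rho_0^4-(r^2+\lambda)^2}$, whose derivative with respect to $r^2$ at $r=0$ is $-\frac{\lambda}{2\sqrt{\rho_0^4-\lambda^2}}$. After a vertical translation the pole is $0$ and $\beta=-\lambda/\sqrt{\rho_0^4-\lambda^2}$. Lemma 1 demands $\beta^2=3$, i.e. $\lambda=\frac{\sqrt3}2\rho_0^2$. The 2-jet at the pole alone selects (1) from this family, with $\beta=-\sqrt3$ at the upper pole.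

## 4. Perturbing the paraboloid: resonances in degrees 3 and 4

Write $f=f_0+h$ with $f_0=\frac\beta2|z|^2$, $\beta^2=3$. We now want to show that $h$ vanishes.

**Step 1: an exact equation for $h$.** The purpose is to rewrite $H_{cr}=0$ as a quasilinear equation for $h$ whose linear part is visible. Put $Z=X_1+iX_2=x+iy-i(f_x+if_y)=z-2if_{\bar z}$, so $u=Z/|Z|$. The derivative of $Z$ along $u$ is $Z_zu+Z_{\bar z}\bar u$. Multiplying by $\bar u$ and using $\bar u^2=\bar Z/Z$,
$$u\cdot Au+i\,u\times Au=Z_z+Z_{\bar z}\frac{\bar Z}Z=1-2if_{z\bar z}-2if_{\bar z\bar z}\frac{\bar Z}Z .$$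
Hence by (4), where $Z\ne0$,
$$H_{cr}=0\iff\tfrac12+2\operatorname{Im}\!\Big(f_{\bar z\bar z}\frac{\bar Z}Z\Big)-\tfrac23\Big(f_{z\bar z}+\operatorname{Re}\!\Big(f_{\bar z\bar z}\frac{\bar Z}Z\Big)\Big)^2=0. \tag{5}$$
For $z\ne0$ put
$$\nu=\frac{h_{\bar z}}z,\qquad a=h_{z\bar z}\in\mathbb R,\qquad b=h_{\bar z\bar z}\frac{\bar z}z,\qquad\mu=\frac{1+i\beta+2i\bar\nu}{1-i\beta-2i\nu}.$$
Since $f_{0,\bar z}=\frac\beta2z$, $f_{0,z\bar z}=\frac\beta2$, $f_{0,\bar z\bar z}=0$, we get $Z=z(1-i\beta-2i\nu)$, which is nonzero for $|\nu|<1$ because $|1-i\beta|=2$. Moreover $f_{\bar z\bar z}\bar Z/Z=b\mu$. Set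
$$\sigma=\frac1\beta\big(a+\operatorname{Re}(b\mu)\big),\qquad\tau=-2-\mu(1+i\beta+\sigma). \tag{6}$$
The left side of (5) is $\frac12+2\operatorname{Im}(b\mu)-\frac23\beta^2(\frac12+\sigma)^2=2\operatorname{Im}(b\mu)-2\sigma-2\sigma^2$, because $\frac23\beta^2=2$. Multiplied by $-\frac\beta2$ it becomes
$$(1+\sigma)\beta\sigma-\beta\operatorname{Im}(b\mu)=(1+\sigma)a+\operatorname{Re}\big(b\mu(1+\sigma)\big)+\operatorname{Re}(i\beta b\mu)=(1+\sigma)a+\operatorname{Re}\big(b\mu(1+\sigma+i\beta)\big).$$
So (5) is equivalent to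
$$(1+\sigma)\,h_{z\bar z}-\operatorname{Re}\Big((2+\tau)\,h_{\bar z\bar z}\frac{\bar z}z\Big)=0. \tag{7}$$
Here $\sigma$ (real) and $\tau=\tau_1+i\tau_2$ are smooth functions of $(\nu,a,b)$ near $0$. Both vanish at $0$: this is clear for $\sigma$, and for $\tau$ it holds because at $\nu=a=b=0$
$$\mu(1+i\beta)=\frac{(1+i\beta)^2}{1-i\beta}=\frac{(1+i\beta)^3}4=\frac{(2e^{\pm i\pi/3})^3}4=-2 .$$

**Step 2: which Taylor terms can start $h$.** The sensible thing to try is a Taylor expansion at the singular point, one degree after another.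

**Lemma 2.** *Let $f\in C^N$ with $N\ge4$, let $3\le m\le N$, and suppose that the Taylor terms of $h$ at $0$ of degree below $m$ vanish. Let $h_m$ be the term of degree $m$. If $H_{cr}=0$ on the regular part, then*
$$h_3=|z|^2\operatorname{Re}(\bar cz)\ (c\in\mathbb C),\qquad h_4=q|z|^4\ (q\in\mathbb R),\qquad h_m=0\ \text{ for }m\ge5 ,$$
*in the respective cases $m=3$, $m=4$, $m\geq 5$.*

*Proof.* We have $D^j(h-h_m)=o(r^{m-j})$ for $j\le2$, so $\nu,a,b$ and hence $\sigma,\tau$ are $O(r^{m-2})$. Thus $\sigma a$ and $\tau b$ are $O(r^{2m-4})=o(r^{m-2})$, and (7) gives $(h_m)_{z\bar z}-2\operatorname{Re}((h_m)_{\bar z\bar z}\bar z/z)=o(r^{m-2})$. The left side is homogeneous of degree $m-2$, so it is zero. Multiplying by $|z|^2$ and using that $h_m$ is real,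
$$|z|^2(h_m)_{z\bar z}-z^2(h_m)_{zz}-\bar z^2(h_m)_{\bar z\bar z}=0 .$$
On $z^j\bar z^l$, with $m=j+l$ and $k=j-l$, this operator is multiplication by
$$jl-j(j-1)-l(l-1)=m-\frac{m^2+3k^2}4=-\tfrac14\big(m(m-4)+3k^2\big), \tag{8}$$
because $j^2+l^2-jl=\frac14(m^2+3k^2)$. For $m=3$ it vanishes only for $k=\pm1$ (here $k$ is odd), for $m=4$ only for $k=0$, and for $m\ge5$ never. Only monomials with value $0$ can occur in $h_m$. $\blacksquare$

This is good news and bad news. The good news is that if the terms $h_3$ and $h_4$ could be removed, then for smooth $f$ Lemma 2 kills all further Taylor terms, one after another. The bad news is twofold. First, (8) does vanish in degrees 3 and 4, so $c$ and $q$ are free as far as this argument goes. Second, vanishing of the whole Taylor series does not make a smooth function zero, as $e^{-1/r^2}$ shows, and real analyticity of $f$ is not given. Nor can it be drawn from ellipticity: in the coordinates $s=\log r$ and $\vartheta$, the linear part of (7), multiplied by $-4r^2$, is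
$$h_{ss}-3h_{\vartheta\vartheta}-4h_s \tag{9}$$
(computed in Section 8). This is a wave operator.

Both difficulties have a cure. The free terms have the shape of motions of $P_\beta$ by symmetries, and the CR automorphisms fixing the singular point will remove them (Sections 5 to 7). The hyperbolic character of (9) is an advantage: with $s$ as time, the singular point lies at $s=-\infty$, and an energy estimate started there can show $h=0$. Such an estimate needs a rate of vanishing at $s=-\infty$. For (9) the solution $h=r^4$ shows that $o(r^4)$ is the least one can ask for, and $o(r^4)$ is exactly what one has once $h_3$ and $h_4$ are gone.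

## 5. The quadric model, the group $G$, and paraboloids as spheres

**Step 1: complex coordinates.** The purpose is to make the symmetries linear. Put $W=t+\frac i2|z|^2$. The field $\frac12(\mathring e_1+i\mathring e_2)=\partial_{\bar z}-\frac i2z\,\partial_t$ kills $z$ and $W$, since $\frac i2z-\frac i2z=0$. So $(z,W)$ identifies $\mathcal H_1$, as a CR manifold, with $M=\{\operatorname{Im}W=\frac12|z|^2\}\subset\mathbb C^2$. With $[Z_0:Z_1:Z_2]=[z:W:1]$ let
$$\mathcal Q=\big\{|Z_0|^2-2\operatorname{Im}(Z_1\bar Z_2)=0\big\}=M\cup\{\infty\}\subset\mathbb{CP}^2,\qquad\infty=[0:1:0];$$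
indeed $Z_2=0$ forces $Z_0=0$. Since $-2\operatorname{Im}(Z_1\bar Z_2)=\frac12(|Z_1-iZ_2|^2-|Z_1+iZ_2|^2)$, the Cayley transform $(z,W)\mapsto\big(\frac{\sqrt2z}{W+i},\frac{W-i}{W+i}\big)$ identifies $\mathcal Q$ with $S^3$.

**Definition (the group $G$).** $G$ is generated by the following maps of $\mathcal Q$.

* Left translations $\tau_{z_0,w_0}(z,W)=(z+z_0,\;W+i\bar z_0z+w_0)$ with $\operatorname{Im}w_0=\frac12|z_0|^2$.
* Rotations $(e^{i\varphi}z,W)$ and dilations $(\delta z,\delta^2W)$, $\delta>0$.
* The inversion $I:[Z_0:Z_1:Z_2]\mapsto[Z_0:-Z_2:Z_1]$, that is, $(z,W)\mapsto(z/W,-1/W)$.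

Each is induced by a linear map that multiplies the form $|Z_0|^2-2\operatorname{Im}(Z_1\bar Z_2)$ by a positive constant. For rotations and dilations this is immediate. For $I$ it holds because $\operatorname{Im}(-Z_2\bar Z_1)=\operatorname{Im}(Z_1\bar Z_2)$. For translations, $|Z_0+z_0Z_2|^2$ contributes the extra terms $2\operatorname{Re}(\bar z_0Z_0\bar Z_2)+|z_0|^2|Z_2|^2$, and $-2\operatorname{Im}((i\bar z_0Z_0+w_0Z_2)\bar Z_2)=-2\operatorname{Re}(\bar z_0Z_0\bar Z_2)-|z_0|^2|Z_2|^2$ cancels them. A holomorphic map preserving $\mathcal Q$ induces a CR automorphism, so $G$ acts by CR automorphisms of $S^3$. The translations are those of Section 1 (take real parts of $W$). They form a group, since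
$$\tau_{z_1,w_1}\tau_{z_0,w_0}=\tau_{z_0+z_1,\;w_0+w_1+i\bar z_1z_0}.$$
They preserve $\theta$ and fix $\infty$, and they are transitive on $M$ because $\tau_{z_0,w_0}(0)=(z_0,w_0)$. The inversion swaps $0=[0:0:1]$ and $\infty$.

**Step 2: automorphisms fixing $0$.** These will remove $h_3$ and $h_4$. Conjugate translations, which fix $\infty$, by $I$. Following $[z:W:1]\mapsto[z:-1:W]\mapsto[z+z_0W:-1+i\bar z_0z+w_0W:W]$ and then $I^{-1}[Y_0:Y_1:Y_2]=[Y_0:Y_2:-Y_1]$, we find that $g_{z_0,w_0}:=I^{-1}\tau_{z_0,w_0}I\in G$ is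
$$g_{z_0,w_0}(z,W)=\Big(\frac{z+z_0W}\Delta,\frac W\Delta\Big),\qquad\Delta=1-i\bar z_0z-w_0W,\quad\operatorname{Im}w_0=\tfrac12|z_0|^2. \tag{10}$$

**Step 3: $P_\beta\cup\{\infty\}$ is a sphere (1).** The purpose is to replace the target spheres by surfaces with a simple equation. For $\beta=\pm\sqrt3$ let $S_\beta=P_\beta\cup\{\infty\}\subset\mathcal Q$.

**Lemma 3.** *$S_{\sqrt3}$ is mapped onto the sphere (1), for any given $\rho_0>0$, by an element of $G$. Moreover $I(S_{\sqrt3})=S_{-\sqrt3}$ and $I(S_{-\sqrt3})=S_{\sqrt3}$. In particular $S_\beta$ is a smooth surface also at $\infty$.*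

*Proof.* The function $W=[Z_1:Z_2]:\mathcal Q\to\mathbb{CP}^1$ is well defined, since $Z_1=Z_2=0$ would force $Z_0=0$. Its image is the closed upper half plane together with $\infty$, and both surfaces are full preimages under $W$. On $P_\beta$ we have $W=\frac{\beta+i}2r^2$, so $S_{\sqrt3}$ is the preimage of the closed ray $\{\arg W=\frac\pi6\}\cup\{0,\infty\}$, and $S_{-\sqrt3}$ that of the ray with argument $\frac{5\pi}6$. With $R=\rho_0^2/2$ and $r^2=2\operatorname{Im}W$, equation (1) reads $(2\operatorname{Im}W+\sqrt3R)^2+4(\operatorname{Re}W)^2=4R^2$, i.e. $|W+i\frac{\sqrt3}2R|=R$. So the sphere is the preimage of the arc $C$ of this circle in the closed upper half plane. The endpoints of $C$ are $\mp\frac R2$. The radius vector at $-\frac R2$ is $(-\frac R2,\frac{\sqrt3}2R)$, which is orthogonal to $(\frac{\sqrt3}2,\frac12)$, so $C$ leaves $-\frac R2$ in direction $e^{i\pi/6}$.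

By (10) the element $\tau_{0,-R/2}\,g_{0,-1/R}$ acts on $W$ by
$$m(W)=\frac W{1+W/R}-\frac R2=\frac{\frac12W-\frac R2}{1+W/R},$$
a real Möbius map of determinant $\frac12+\frac12=1$, hence an automorphism of the upper half plane, with $m(0)=-\frac R2$, $m(\infty)=\frac R2$, $m'(0)=1$. It maps the ray to a circular arc in the upper half plane from $-\frac R2$ to $\frac R2$ with initial direction $e^{i\pi/6}$. These data determine the arc, so it is $C$. Hence $\tau_{0,-R/2}\,g_{0,-1/R}$ maps $S_{\sqrt3}$ onto the sphere. Finally $I$ acts by $W\mapsto-1/W$, i.e. $\arg W\mapsto\pi-\arg W$, so it exchanges the two rays; and near $\infty$ it carries $S_\beta$ to $S_{-\beta}$ near $0$, which is smooth. $\blacksquare$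

So Theorem 1 follows once we find $g\in G$ with $g(\Sigma)=S_\beta$ for some $\beta=\pm\sqrt3$.

## 6. CR invariance of $H_{cr}=0$

To use $G$ we must know that its elements preserve the equation. Translations do so trivially, since they preserve $\theta$. The maps (10) rescale $\theta$ by a nonconstant factor.

**Lemma 4.** *Let $g:U\to g(U)$ be a CR diffeomorphism between open subsets of $\mathcal H_1$. Then $g^*\theta=\lambda^2\theta$ with $\lambda>0$, and $\lambda^2\,(H_{cr}^{g(\Sigma)}\circ g)=H_{cr}^\Sigma$ on the regular part of any surface $\Sigma\subset U$ of class $C^4$. Singular points go to singular points.*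

*Proof.* **Step 1: the factor.** We first see that $\theta$ is scaled by a positive function. Since $g_*\xi=\xi$, $g^*\theta=u\theta$ with $u\neq0$, and singular points go to singular points. On $\xi$, $g^*d\theta=u\,d\theta$. As $d\theta(v,Jv)>0$ for $0\ne v\in\xi$ and $g_*$ commutes with $J$, we get $u>0$; put $u=\lambda^2$. The Levi metric is $\frac12d\theta(\cdot,J\cdot)$, so $|g_*v|=\lambda|v|$ on $\xi$.

**Step 2: $H_{cr}$ without a derivative of $\alpha$.** The aim is a formula in terms of connection components. Near a regular point let $e_1=\cos\psi\,\mathring e_1+\sin\psi\,\mathring e_2$ be a unit field defined near the point in $U$ and tangent to $\Sigma$ along $\Sigma$ ($\psi$ is of class $C^3$ on $\Sigma$ and is extended off it), $e_2=Je_1$, and let $e^1,e^2,\theta$ be the coframe dual to $e_1,e_2,T$, i.e. $e^1=\cos\psi\,dx+\sin\psi\,dy$, $e^2=-\sin\psi\,dx+\cos\psi\,dy$. With $\omega=d\psi$,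
$$de^1=\omega\wedge e^2,\quad de^2=-\omega\wedge e^1,\quad d\theta=2e^1\wedge e^2,\quad d\omega=0,\qquad H=\omega(e_1). \tag{11}$$
On $\Sigma$ put $V=T+\alpha e_2$. The tangent basis $(e_1,V)$ is dual to $(e^1,\theta)$, and $e^2=\alpha\theta$. Let $P=\omega(V)$, so $\omega=He^1+P\theta$ on $\Sigma$. Then
$$d(\alpha\theta)=d\alpha\wedge\theta+2\alpha\,e^1\wedge e^2=(e_1(\alpha)+2\alpha^2)\,e^1\wedge\theta,\qquad de^2=-\omega\wedge e^1=P\,e^1\wedge\theta ,$$
so $P=e_1(\alpha)+2\alpha^2$ and
$$H_{cr}=P-\tfrac32\alpha^2+\tfrac16H^2. \tag{12}$$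

**Step 3: the transformed coframe.** We compare with the same objects on $g(\Sigma)$. Let $e_1'=\lambda^{-1}g_*e_1$, a unit field tangent to $g(\Sigma)$ along $g(\Sigma)$, and $e_2'=Je_1'=\lambda^{-1}g_*e_2$. Pull the corresponding forms back by $g$ and denote them by tildes. Evaluating on $e_1,e_2$ we see
$$\tilde\theta=\lambda^2\theta,\qquad\tilde e^1=\lambda(e^1+a\theta),\qquad\tilde e^2=\lambda(e^2+b\theta)$$
for some functions $a,b$ (not those of Section 4). Together with $\tilde\omega$ these forms satisfy (11). With $w=\ln\lambda$, the equation $d\tilde\theta=2\tilde e^1\wedge\tilde e^2$ reads $2\lambda^2(dw\wedge\theta+e^1\wedge e^2)=2\lambda^2(e^1\wedge e^2+b\,e^1\wedge\theta-a\,e^2\wedge\theta)$, so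
$$dw=be^1-ae^2+w_0\theta$$
for some function $w_0$. The equations for $d\tilde e^1$ and $d\tilde e^2$, divided by $\lambda$, are
$$dw\wedge(e^1+a\theta)+\omega\wedge e^2+da\wedge\theta+2a\,e^1\wedge e^2=\tilde\omega\wedge(e^2+b\theta), \tag{13}$$
$$dw\wedge(e^2+b\theta)-\omega\wedge e^1+db\wedge\theta+2b\,e^1\wedge e^2=-\tilde\omega\wedge(e^1+a\theta). \tag{14}$$
Modulo $\theta$ we have $dw\wedge e^1\equiv a\,e^1\wedge e^2$ and $dw\wedge e^2\equiv b\,e^1\wedge e^2$, so (13) and (14) become $3a\,e^1\wedge e^2\equiv(\tilde\omega-\omega)\wedge e^2$ and $3b\,e^1\wedge e^2\equiv-(\tilde\omega-\omega)\wedge e^1$. Hence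
$$\tilde\omega=\omega+3ae^1+3be^2+c\,\theta \tag{15}$$
for some function $c$.

**Step 4: $c=\frac32(a^2+b^2)$.** This is the one identity that the invariance rests on. If $(e_1,e_2)$ and $(e_1',e_2')$ are rotated by the same angle function $\varphi$, then $\omega$ and $\tilde\omega$ both gain $d\varphi$, so $\tilde\omega-\omega$ and $c=(\tilde\omega-\omega)(T)$ do not change, while $(a,b)$ rotates and $a^2+b^2$ does not change. So we may compute with $e_1=\mathring e_1$, $\omega=0$, $e^1=dx$, $e^2=dy$. The $e^2\wedge\theta$-part of (13) and the $e^1\wedge\theta$-part of (14) are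
$$\mathring e_2a-a^2=3b^2-c,\qquad\mathring e_1b+b^2=c-3a^2 .$$
The $dx\wedge dy$-part of $d\tilde\omega=d(3a\,dx+3b\,dy+c\,\theta)=0$ is $3(\mathring e_1b-\mathring e_2a)+2c=0$. Inserting $\mathring e_1b-\mathring e_2a=2c-4(a^2+b^2)$ gives $8c-12(a^2+b^2)=0$, as claimed.

**Step 5: conclusion.** We return to the adapted frame on $\Sigma$ and transform (12). Let $\tilde\alpha,\tilde H,\tilde P$ be the quantities of $g(\Sigma)$ composed with $g$. From $\tilde e^2=\tilde\alpha\tilde\theta$ on $\Sigma$: $\lambda\tilde\alpha=\alpha+b$. From $\tilde\omega=\tilde H\tilde e^1+\tilde P\tilde\theta$ evaluated on $e_1$: $\lambda\tilde H=H+3a$. Evaluated on $V$, where $e^1(V)=0$, $e^2(V)=\alpha$, $\theta(V)=1$: $P+3b\alpha+c=\lambda a\tilde H+\lambda^2\tilde P$, i.e. $\lambda^2\tilde P=P+3b\alpha+c-aH-3a^2$. Therefore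
$$\lambda^2\big(\tilde P-\tfrac32\tilde\alpha^2+\tfrac16\tilde H^2\big)=P+3b\alpha+c-aH-3a^2-\tfrac32(\alpha+b)^2+\tfrac16(H+3a)^2=H_{cr}+c-\tfrac32(a^2+b^2)=H_{cr}.\ \blacksquare$$

For dilations $\lambda=\delta$, and the plane $t=0$ with $H_{cr}=-\frac1{2r^2}$ shows the factor $\delta^{-2}$ at work.

## 7. Removing the resonant terms of degrees 3 and 4

Let $\Sigma$ be as in Theorem 1 and $p$ a singular point (Proposition 1). A translation moves $p$ to $0$. By Lemma 1, $f=\frac\beta2r^2+f_3+f_4+o(r^4)$ near $0$, and Lemma 2 gives $f_3=|z|^2\operatorname{Re}(\bar cz)$. Put $\kappa=\frac{\beta+i}2$. Each map (10) fixes $0$ and its differential preserves $\xi_0=\{dt=0\}$. So near $0$ the image of $\Sigma$ is again a $C^4$ graph $t'=f'(z')$ with singular point $0$, and by Lemma 4 it has $H_{cr}=0$.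

**Step 1: $f_3$.** The purpose is to choose $z_0$ in (10) so that the cubic term disappears. On $\Sigma$, $W=\kappa|z|^2+O(r^3)$ and $1/\Delta=1+i\bar z_0z+O(r^2)$, so
$$W'=W(1+i\bar z_0z)+O(r^4),\qquad z'=z+z_0W+i\bar z_0z^2+O(r^3).$$
Taking the real part of $W'$, and using $\operatorname{Re}(\bar zz_0\kappa)=\operatorname{Re}(\bar\kappa\bar z_0z)$ in $|z'|^2$,
$$t'=\tfrac\beta2|z|^2+f_3+|z|^2\operatorname{Re}(i\kappa\bar z_0z)+o(r^3),\qquad|z'|^2=|z|^2+2|z|^2\operatorname{Re}\big((\bar\kappa+i)\bar z_0z\big)+O(r^4).$$
Hence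
$$t'-\tfrac\beta2|z'|^2=f_3+|z|^2\operatorname{Re}\big[(i\kappa-\beta\bar\kappa-i\beta)\bar z_0z\big]+o(r^3)=f_3-2|z|^2\operatorname{Re}(\bar z_0z)+o(r^3),$$
because $i\kappa-\beta\bar\kappa-i\beta=\frac{i\beta-1}2-\frac{\beta^2-i\beta}2-i\beta=-\frac{1+\beta^2}2=-2$. With $z_0=\frac c2$ and $w_0=\frac i2|z_0|^2$ the right side is $o(r^3)=o(|z'|^3)$. Since $f'\in C^4$, its Taylor polynomial of degree 3 is $\frac\beta2|z'|^2$: the cubic term is gone, and $\beta$ is unchanged.

**Step 2: $f_4$.** The purpose is to remove the quartic term with the remaining parameter of (10). Drop the primes. Now $f_3=0$, so by Lemma 2 $f_4=q|z|^4$, and $W=\kappa|z|^2+O(r^4)$. Apply $g_{0,s}$ with $s\in\mathbb R$: $W'=\frac W{1-sW}=W+sW^2+O(r^6)$ and $z'=z(1+sW)+O(r^5)$. Since $\operatorname{Re}W=\frac\beta2|z|^2+O(r^4)$, we have $|z'|^2=|z|^2+s\beta|z|^4+O(r^6)$, so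
$$t'-\tfrac\beta2|z'|^2=f_4+s|z|^4\Big(\operatorname{Re}\kappa^2-\frac{\beta^2}2\Big)+o(r^4)=(q-s)|z|^4+o(r^4),$$
because $\operatorname{Re}\kappa^2=\frac{\beta^2-1}4=\frac12$ and $\frac{\beta^2}2=\frac32$. Take $s=q$.

So there is $g\in G$ with $g(p)=0$ such that $g(\Sigma)$ is near $0$ a graph $f=f_0+h$, $h\in C^4$ with vanishing 4-jet at $0$:
$$|D^jh|=o(r^{4-j}),\qquad0\le j\le4. \tag{16}$$

## 8. An energy estimate in the time $\log r$

**Proposition 2.** *If $h$ satisfies (7) near $0$ and (16), then $h\equiv0$ near $0$. Thus $g(\Sigma)$ coincides with $P_\beta$ near $0$.*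

**Step 1: equation (7) in polar coordinates.** The purpose is to exhibit a wave equation. Let $s=\log r$. From $\bar z\partial_{\bar z}=\frac12(\partial_s+i\partial_\vartheta)$ and $\bar z^2\partial_{\bar z}^2=\bar z\partial_{\bar z}(\bar z\partial_{\bar z}-1)$,
$$4r^2h_{z\bar z}=h_{ss}+h_{\vartheta\vartheta},\qquad4r^2h_{\bar z\bar z}\frac{\bar z}z=4\bar z^2h_{\bar z\bar z}=h_{ss}-h_{\vartheta\vartheta}+2ih_{s\vartheta}-2h_s-2ih_\vartheta .$$
Multiplying (7) by $-4r^2$ gives
$$(1+\tau_1-\sigma)h_{ss}-2\tau_2h_{s\vartheta}-(3+\sigma+\tau_1)h_{\vartheta\vartheta}-(4+2\tau_1)h_s+2\tau_2h_\vartheta=0 \tag{17}$$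
(for $\sigma=\tau=0$ this is (9)). Divide by $1+\tau_1-\sigma$, which is nonzero for small $(\nu,a,b)$, and put
$$q_2=\frac{-\tau_2}{1+\tau_1-\sigma},\qquad q_3=\frac{4\sigma-2\tau_1}{1+\tau_1-\sigma}.$$
Then $\frac{3+\sigma+\tau_1}{1+\tau_1-\sigma}=3+q_3$ and $\frac{4+2\tau_1}{1+\tau_1-\sigma}=4+q_3$, so
$$h_{ss}+2q_2h_{s\vartheta}-(3+q_3)h_{\vartheta\vartheta}-(4+q_3)h_s-2q_2h_\vartheta=0 .$$

**Step 2: removing the first-order term.** The purpose is to get rid of $-4h_s$. Substitute $h=e^{2s}k$, so that $h_s=e^{2s}(k_s+2k)$, $h_{s\vartheta}=e^{2s}(k_{s\vartheta}+2k_\vartheta)$, $h_{ss}=e^{2s}(k_{ss}+4k_s+4k)$: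
$$k_{ss}+2q_2k_{s\vartheta}-(3+q_3)k_{\vartheta\vartheta}-4k-q_3k_s+2q_2k_\vartheta-2q_3k=0. \tag{18}$$

**Step 3: size of the coefficients.** We need them integrable at $s=-\infty$. By (16), $\nu,a,b=o(r^2)$. Since $\partial_s,\partial_\vartheta$ are $r$ times unit derivatives and at most three derivatives of $h$ enter, the first $(s,\vartheta)$-derivatives of $\nu,a,b$ are $o(r^2)$ as well. As $\sigma,\tau$ are smooth functions of $(\nu,a,b)$ vanishing at $0$,
$$q_2,\;q_3,\;\partial q_2,\;\partial q_3=o(e^{2s})\qquad\text{uniformly in }\vartheta,\text{ as }s\to-\infty. \tag{19}$$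

**Step 4: the energy identity.** The purpose is to compute the growth of the natural energy of (18). For $s\le s_1$, where $s_1$ is chosen so that $|q_3|\le1$ there, let
$$E(s)=\frac12\int_0^{2\pi}\big(k_s^2+(3+q_3)k_\vartheta^2+4k^2\big)\,d\vartheta .$$
Differentiating gives $E'=\int\big(k_sk_{ss}+(3+q_3)k_\vartheta k_{s\vartheta}+\frac12q_{3,s}k_\vartheta^2+4kk_s\big)d\vartheta$. Insert $k_{ss}$ from (18) and integrate by parts in $\vartheta$:
$$\int(3+q_3)k_sk_{\vartheta\vartheta}=-\int(3+q_3)k_{s\vartheta}k_\vartheta-\int q_{3,\vartheta}k_sk_\vartheta,\qquad-\int2q_2k_sk_{s\vartheta}=\int q_{2,\vartheta}k_s^2 .$$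
The terms $(3+q_3)k_\vartheta k_{s\vartheta}$ cancel, and
$$E'=\int8kk_s\,d\vartheta+\int\big(q_{2,\vartheta}k_s^2-q_{3,\vartheta}k_sk_\vartheta+\tfrac12q_{3,s}k_\vartheta^2+q_3k_s^2-2q_2k_sk_\vartheta+2q_3kk_s\big)d\vartheta. \tag{20}$$

**Step 5: the estimate from $s=-\infty$.** We show that (16) is strong enough to force $E=0$. Since $8|kk_s|\le2(k_s^2+4k^2)$ and $E\ge\frac12\int(k_s^2+4k^2)$, the first integral in (20) is at most $4E$. Since $3+q_3\ge2$, we have $E\ge\frac12\int(k_s^2+k_\vartheta^2+k^2)$, so by (19) the second integral is at most $\eta(s)E$ with $\eta\ge0$ continuous and $\eta(s)=o(e^{2s})$. Hence $E'\le(4+\eta)E$, and Gronwall's inequality gives, for $s'<s\le s_1$,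
$$e^{-4s}E(s)\le C\,e^{-4s'}E(s'),\qquad C=\exp\int_{-\infty}^{s_1}\eta<\infty .$$
By (16), $k=e^{-2s}h$, $k_s=e^{-2s}(h_s-2h)$ and $k_\vartheta=e^{-2s}h_\vartheta$ are all $o(e^{2s})$, so $e^{-4s'}E(s')\to0$ as $s'\to-\infty$. Hence $E\equiv0$, so $k\equiv0$ and $h\equiv0$ for $0<r\le e^{s_1}$. $\blacksquare$

The exponent 4 cannot be lowered. For the linear equation (9), the solution $h=r^4$ has $k=e^{2s}$ and, with $q_3=0$, $E=\frac12\cdot2\pi\cdot(4+4)e^{4s}=8\pi e^{4s}$, so $e^{-4s}E$ is constant. This is the term that Step 2 of Section 7 removed.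

## 9. Continuation along the whole paraboloid

Let $\hat\Sigma=g(\Sigma)\setminus\{\infty\}\subset\mathcal H_1$. It is an embedded $C^4$ surface, closed in $\mathcal H_1$, with $H_{cr}=0$ on its regular part by Lemma 4. Put
$$R=\sup\{r_0:\;P_\beta\cap\{r<r_0\}\subset\hat\Sigma\},$$
which is positive by Proposition 2. Suppose $R<\infty$.

**Step 1: $\hat\Sigma$ is a graph slightly beyond $r=R$.** We need this to have a function $h$ to estimate. The set $K=P_\beta\cap\{r\le R\}$ is compact and contained in the closed set $\hat\Sigma$. Along $K$ the surfaces $\hat\Sigma$ and $P_\beta$ have the same tangent planes: for $r<R$ because one surface is contained in the other there, for $r=R$ by continuity. So $\pi:\hat\Sigma\to\mathbb C$, $(z,t)\mapsto z$, is a local diffeomorphism at the points of $K$, and it is injective on $K$. It is then injective on a neighborhood of $K$ in $\hat\Sigma$. Otherwise there are $x_n\ne y_n$ in $\hat\Sigma$ with $\pi x_n=\pi y_n$, converging after passing to subsequences to $x,y\in K$. Then $\pi x=\pi y$, so $x=y$, contradicting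 local injectivity at $x$. Hence $\hat\Sigma$ contains a $C^4$ graph $t=f(z)$ over $\{r<R+\varepsilon\}$ with $f=f_0$ for $r\le R$.

**Step 2: the energy again.** We show that $f=f_0$ a little beyond $R$. Let $h=f-f_0\in C^4$. Near $r=R$ the quantities $\nu,a,b$ are continuous, and they vanish for $r\le R$, so they are small. Hence $Z\ne0$ there, so the points are regular and (7), (17), (18) hold, with $q_2,q_3$ small and $\partial q_2,\partial q_3$ bounded. By (20), $E'\le C'E$ on some interval $[\log R,\log R+\varepsilon']$, and $E(\log R)=0$ because $h$ and its first derivatives vanish at $r=R$. So $E\equiv0$ there and $h=0$ for $r<R+\varepsilon''$. This contradicts the definition of $R$.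

**Step 3: closing up.** It remains to identify all of $g(\Sigma)$. We have $R=\infty$, so $P_\beta\subset\hat\Sigma$. In $\hat\Sigma$ the subset $P_\beta$ is open by invariance of domain, and closed since it is closed in $\mathcal H_1$. And $\hat\Sigma$ is connected, being a connected surface minus at most one point. Hence $\hat\Sigma=P_\beta$. As $g(\Sigma)$ is compact and $P_\beta$ is not, $g(\Sigma)=P_\beta\cup\{\infty\}=S_\beta$. By Lemma 3 (after applying $I$ if $\beta=-\sqrt3$), some $k\in G$ maps $\Sigma$ onto the sphere (1) with any prescribed $\rho_0$. This proves Theorem 1. $\blacksquare$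

## 10. The local statement, immersed surfaces, and pairs of singular points

The same argument yields three further statements, which Theorem 1 does not need. By Lemma 4 the condition "$H_{cr}=0$ on the regular part" makes sense for surfaces in $S^3$, using any identification of $S^3\setminus\{pt\}$ with $\mathcal H_1$ by an element of $G$.

**Theorem 2 (local).** *If a $C^4$ surface in $S^3$ has a singular point $p$ and $H_{cr}=0$ on its regular part near $p$, then for some $g\in G$ with $g(p)=0$ and some $\beta=\pm\sqrt3$ its image under $g$ coincides with $P_\beta$ near $0$.*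

*Proof.* $G$ is transitive on $S^3$, so we may take $p\in\mathcal H_1$. Lemmas 1 and 2, Section 7 and Proposition 2 only use the surface near $p$. $\blacksquare$

**Theorem 3 (immersions).** *Let $\Sigma$ be a nonempty connected compact 2-manifold without boundary and $\iota:\Sigma\to S^3$ a $C^4$ immersion with $H_{cr}=0$ on the regular part. Then $\iota$ is an embedding and $\iota(\Sigma)=k(S_{\sqrt3})$ for some $k\in G$.*

*Proof.* **Step 1: set-up.** We find a sheet that is a piece of $P_\beta$, and define what it means to continue it. The set $\iota(\Sigma)$ has measure zero, so by an element of $G$ we may assume $\infty\notin\iota(\Sigma)$. The proof of Proposition 1, applied on $\Sigma$ to the line field $d\iota^{-1}(\xi)$, gives a singular point $p\in\Sigma$. By Theorem 2 there is $g\in G$ such that for $F=g\circ\iota$ we have $F(p)=0$ and the sheet of $F$ at $p$ is $P_\beta$ near $0$. Let $\gamma(z)\in P_\beta$ be the point over $z$. A lift on $\{|z|<r_0\}$ is a continuous map $j$ into $\Sigma$ with $F\circ j=\gamma$, $j(0)=p$. Lifts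 are unique, because $F$ is locally injective. Near $j(z)$ the map $F$ embeds a neighborhood $N$ as a $C^4$ submanifold, and $j=(F|_N)^{-1}\circ\gamma$ there, so $j$ is a $C^4$ local diffeomorphism. Lifts exist for small $r_0$. Let $R$ be the supremum of admissible $r_0$; by uniqueness a lift $j$ exists on $\{|z|<R\}$. Fix a Riemannian metric on $S^3$ and its pullback by $F$ on $\Sigma$. Then $j$ preserves lengths: $j\circ c$ is as long as $\gamma\circ c$.

**Step 2: $R=\infty$.** This replaces the continuation of Section 9. Suppose $R<\infty$. Then $d_\Sigma(j(z),j(z'))\le C|z-z'|$, so $j$ extends continuously to $\{|z|\le R\}$ with $F\circ j=\gamma$. By continuity of tangent planes, $\pi\circ F$ is a local diffeomorphism at the points of the compact set $K=j(\{|z|\le R\})$, and it is injective on $K$ since $\pi Fj(z)=z$. As in Section 9, Step 1, it is a diffeomorphism from a neighborhood of $K$ onto a neighborhood of $\{|z|\le R\}$. Its inverse $\hat j$ extends $j$ and satisfies $F\hat j(z)=(z,f(z))$ with $f\in C^4$ and $f=f_0$ for $|z|\le R$.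 By Section 9, Step 2, $f=f_0$ for $|z|<R+\varepsilon''$, so $\hat j$ is a lift there, a contradiction.

**Step 3: closing up.** We extend $j$ over $\infty$ and see that it is onto. $S_\beta$ is a smooth surface at $\infty$. Regard $j$ as a map on $P_\beta=S_\beta\setminus\{\infty\}$. Two points of a punctured coordinate disc around $\infty$ can be joined in the punctured disc by a path of length at most a constant times their distance, so $j$, which preserves lengths, is Lipschitz there. Hence it extends continuously to $j:S_\beta\to\Sigma$ with $F\circ j$ the inclusion. Thus $j$ is continuous and injective, it is open by invariance of domain, its image is compact, and $\Sigma$ is connected; so $j$ is a homeomorphism onto $\Sigma$. Hence $F=(\text{inclusion})\circ j^{-1}$ is injective with image $S_\beta$. So $\iota$ is an injective immersion of a compact manifold, i.e. an embedding, and $\iota(\Sigma)=g^{-1}(S_\beta)$. Finally $S_{-\sqrt3}=I(S_{\sqrt3})$. $\blacksquare$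

**Definition (type of a singular point).** Let $p$ be a singular point of a $C^4$ surface with $H_{cr}=0$ on its regular part. The 1-form $\theta|_\Sigma$ vanishes at $p$, so its derivative $\Theta(v,w)=(\partial_v\,\theta|_\Sigma)(w)$ is a well-defined bilinear form on $T_p\Sigma=\xi_p$. For a graph $\theta|_\Sigma=(f_x-y)\,dx+(f_y+x)\,dy$, so by Lemma 1 and translation invariance
$$\Theta=\beta\langle\cdot,\cdot\rangle+\tfrac12d\theta|_\xi,\qquad\beta=\pm\sqrt3 .$$
The type of $p$ is the sign of $\beta$.

Under a CR diffeomorphism with $g^*\theta=\lambda^2\theta$ the three forms $\Theta$, $\langle\cdot,\cdot\rangle$ and $d\theta|_\xi$ at $p$ scale by the same factor $\lambda^2(p)>0$ (for $\Theta$ because $\theta|_\Sigma$ vanishes at $p$). So the type is CR invariant, and it is defined at every point of $S^3$. For example, $S_{\sqrt3}$ has type $+$ at $0$. Since $I$ maps $S_{\sqrt3}$ to $S_{-\sqrt3}$ and $\infty$ to $0$, it has type $-$ at $\infty$. It has no other singular points, because for $z\ne0$ we have $Z=z(1-i\beta)\ne0$.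

**Theorem 4 (moduli).** *Every nonempty closed connected embedded $C^4$ surface $\Sigma\subset S^3$ with $H_{cr}=0$ on its regular part has exactly two singular points, $p_+$ of type $+$ and $p_-$ of type $-$. The map $\Sigma\mapsto(p_+,p_-)$ is a bijection from the set of such surfaces onto the ordered pairs of distinct points of $S^3$.*

*Proof.* By Theorem 3, $\Sigma=k(S_{\sqrt3})$ with $k\in G$, so the first claim holds with $p_+=k(0)$ and $p_-=k(\infty)$.

**Step 1: surjectivity.** It suffices that $G$ is 2-transitive on $S^3$. Any point can be moved to $\infty$ (translate it to $0$ if it is not $\infty$ already, then apply $I$), and the translations fix $\infty$ and are transitive on $S^3\setminus\{\infty\}$. So some $k\in G$ maps $(0,\infty)$ to a given pair of distinct points, and $k(S_{\sqrt3})$ is a surface with these data, by (2) and Lemma 4.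

**Step 2: injectivity.** We show that the pair determines the surface. If $k(S_{\sqrt3})$ and $k'(S_{\sqrt3})$ have the same data, then $B=k^{-1}k'\in G$ fixes $0=[0:0:1]$ and $\infty=[0:1:0]$. A linear representative scales the Hermitian form $|Z_0|^2-2\operatorname{Im}(Z_1\bar Z_2)$ by a positive constant, hence also preserves the orthogonal complement $[1:0:0]$ of these two lines. So it is diagonal; normalize it to $\mathrm{diag}(a,d,1)$. Comparing the coefficients of $|Z_0|^2$, the constant is $|a|^2$, and then $\operatorname{Im}(dZ_1\bar Z_2)=|a|^2\operatorname{Im}(Z_1\bar Z_2)$ for all $Z$, i.e. $d=|a|^2$. So $B(z,W)=(az,|a|^2W)$. It preserves the ray $\arg W=\frac\pi6$, hence $S_{\sqrt3}$, and the two surfaces coincide. $\blacksquare$
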